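\title{Trees that are not rainbow-common}

\begin{abstract}
A graph $H$ is $r$-rainbow-common if the uniformly random $r$-coloring of the edges of $K_n$ asymptotically maximizes the number of rainbow copies of $H$, and rainbow-common if this holds for every $r\ge |E(H)|$. We disprove the conjecture that the rainbow-common graphs are exactly the forests: for every $m\ge 10$, the spider with $m$ legs of length $2$ is not $2m$-rainbow-common. We also show that every forest is $r$-rainbow-common once $r$ is large enough, that the threshold for this is not linear in the number of edges, and that the path with three edges is rainbow-common.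
\end{abstract}

\section{Introduction}\label{sec:intro}

Color the edges of a large complete graph with $r$ colors and count the copies of a fixed graph $H$ whose edges all receive different colors. A uniformly random coloring makes a certain fraction of the copies rainbow. For which $H$ is it impossible to do asymptotically better?

All graphs are simple, and a \emph{copy} of $H$ in $G$ is a subgraph of $G$ isomorphic to $H$. An \emph{$r$-coloring} of a set $X$ is a surjective map $X\to[r]=\{1,\dots,r\}$. Under a coloring of $E(G)$, a subgraph is \emph{rainbow} if its edges have pairwise distinct colors. Throughout, $H$ has $t$ vertices and $\ell\ge1$ edges; the letter $e$ is reserved for $2.718\ldots$. Let $m_{\mathrm{rb}}(H;n,r)$ be the largest fraction of the copies of $H$ in $K_n$ that are rainbow, over all $r$-colorings of $E(K_n)$, and let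
\[
m_{\mathrm{rb}}(H;r)=\lim_{n\to\infty}m_{\mathrm{rb}}(H;n,r).
\]
Write $(x)_k=x(x-1)\cdots(x-k+1)$. If the edges are colored independently and uniformly, a fixed copy of $H$ is rainbow with probability
\[
p_{r,\ell}=\frac{(r)_\ell}{r^\ell}.
\]
Lemma~\ref{lem:kernels} below shows that the limit exists and that $m_{\mathrm{rb}}(H;r)\ge p_{r,\ell}$. For $r\ge \ell$ we call $H$ \emph{$r$-rainbow-common} if $m_{\mathrm{rb}}(H;r)=p_{r,\ell}$ and \emph{$r$-rainbow-uncommon} if $m_{\mathrm{rb}}(H;r)>p_{r,\ell}$. We call $H$ \emph{rainbow-common} if it is $r$-rainbow-common for all $r\ge\ell$. Two facts are known, and we quote them without proof.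
\begin{itemize}
\item[(i)] (Sun) Every graph containing a cycle is $r$-rainbow-uncommon for all $r\ge\ell$.
\item[(ii)] Disjoint unions of stars are rainbow-common.
\end{itemize}

What should one expect of the remaining forests? A forest can be taken apart leaf by leaf. Consequently, if every color takes the same share $1/r$ of the edges at every vertex of $K_n$, then the fraction of rainbow copies of a forest is the random value $p_{r,\ell}$ in the limit, whatever else the coloring does (Example~\ref{ex:balanced}). To beat the random coloring one must unbalance the colors at the vertices, and for a star or a matching this never helps (Example~\ref{ex:stars}). This makes the following conjecture, posed in~\cite{BBC}, a natural one.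
\begin{quote}
\textbf{Conjecture.} A graph with at least one edge is rainbow-common if and only if it is a forest.
\end{quote}
One implication is fact~(i). We show that the other fails. Let $T_m$ be the \emph{spider} with $m$ legs of length $2$: the tree with vertices $c,y_1,\dots,y_m,z_1,\dots,z_m$ and the $2m$ edges $cy_k$, $y_kz_k$ $(1\le k\le m)$.

\begin{theorem}\label{thm:main}
For every $m\ge10$, the tree $T_m$ is $2m$-rainbow-uncommon. In particular, $T_m$ is a forest that is not rainbow-common, and the conjecture is false.
\end{theorem}

In Theorem~\ref{thm:main} the number of colors is as small as it can be. The same construction works well beyond that.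

\begin{theorem}\label{thm:range}
The tree $T_m$ is $r$-rainbow-uncommon for all integers $r$ with
\[
2m\le r\le \frac{\lfloor m/2\rfloor^2}{1+2\ln(2m+1)}.
\]
\end{theorem}

This range is empty for $m=10$, so Theorem~\ref{thm:range} does not contain Theorem~\ref{thm:main}; its interest is for large $m$. With many more colors the heuristic behind the conjecture becomes correct.

\begin{theorem}\label{thm:large}
Let $H$ be a forest with $t$ vertices and $\ell\ge1$ edges. Then $H$ is $r$-rainbow-common for every $r\ge r_0(H)=4t\ell^2(\ell!)^2\,16^\ell$. Hence, by fact~\textup{(i)}, a graph with at least one edge is $r$-rainbow-common for all sufficiently large $r$ if and only if it is a forest. The threshold $r_0(H)$ cannot be replaced by any linear function of $\ell$.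
\end{theorem}

Finally, fact~(ii) does not exhaust the rainbow-common graphs.

\begin{theorem}\label{thm:path}
The path $P_4$ with three edges is rainbow-common. Hence the class of rainbow-common graphs is strictly larger than the class of star forests and strictly smaller than the class of forests.
\end{theorem}

Section~\ref{sec:kernels} replaces colorings of $K_n$ by a limiting object on which vertices can be sampled independently. Section~\ref{sec:spider} gives the construction for spiders. Section~\ref{sec:path} treats $P_4$ by an exact computation, which is also the model for the expansion that proves Theorem~\ref{thm:large} in Section~\ref{sec:large}.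

\section{Color kernels}\label{sec:kernels}

Two features of the definition are inconvenient and vanish in the limit: colorings must be surjective, and the vertices of a random copy of $H$ must be distinct. We remove both.

For $n\ge t$ and an arbitrary map $\chi:E(K_n)\to[r]$, call an injection $\varphi:V(H)\to[n]$ \emph{rainbow} if the $\ell$ edges $\varphi(u)\varphi(v)$, $uv\in E(H)$, have distinct colors. Let $\lambda(\chi)$ be the probability that a uniformly random injection is rainbow, and let $\lambda_n$ be the maximum of $\lambda(\chi)$ over all maps $\chi$, surjective or not. Every copy of $H$ is the image of exactly $|\mathrm{Aut}(H)|$ injections, so $\lambda(\chi)$ is the fraction of copies that are rainbow.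

An \emph{$r$-color kernel} is a finite probability space $\Omega$, whose points we call \emph{types}, together with symmetric functions $W_1,\dots,W_r:\Omega^2\to[0,1]$ such that $\sum_iW_i\equiv1$. It describes an experiment: give the vertices $v$ of a graph independent random types $x_v\in\Omega$, and then give each edge $uv$, independently, color $i$ with probability $W_i(x_u,x_v)$. For an edge $f=uv$ and a function $Z$ on $\Omega^2$ write $Z(x_f)=Z(x_u,x_v)$. The probability that the experiment makes $H$ rainbow is
\begin{equation}\label{eq:F}
F_H(W)=\sum_{\sigma:E(H)\to[r]\ \text{injective}}\ \mathbb{E}\prod_{f\in E(H)}W_{\sigma(f)}(x_f).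
\end{equation}
The uniform kernel $W_i\equiv1/r$ gives $F_H(W)=p_{r,\ell}$. Isolated vertices of $H$ do not appear in~\eqref{eq:F}. A map $\chi:E(K_n)\to[r]$ has a kernel $W^\chi$: take $\Omega=[n]$ with the uniform measure, $W^\chi_i(x,y)=\mathbf{1}[\chi(xy)=i]$ for $x\ne y$, and $W^\chi_i(x,x)=1/r$.

\begin{lemma}\label{lem:kernels}
Let $n\ge t$.
\begin{itemize}
\item[(a)] $\lambda_n\ge F_H(W)$ for every $r$-color kernel $W$.
\item[(b)] $F_H(W^\chi)\ge\lambda(\chi)-t^2/n$ for every map $\chi:E(K_n)\to[r]$.
\item[(c)] The limit $m_{\mathrm{rb}}(H;r)$ exists, and $m_{\mathrm{rb}}(H;r)=\lim_n\lambda_n=\sup_WF_H(W)\ge p_{r,\ell}$.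
\end{itemize}
\end{lemma}

\begin{proof}
(a) Run the experiment on $K_n$ to obtain a random map $\chi$. Each fixed injection is rainbow with probability $F_H(W)$, so $\mathbb{E}\lambda(\chi)=F_H(W)$, and some $\chi$ does at least as well as the average.

(b) Run the experiment on $H$ with the kernel $W^\chi$. The types $x_v$ are pairwise distinct with probability at least $1-\binom t2/n\ge 1-t^2/n$. Given this, they form a uniformly random injection and the colors are those of $\chi$. So $F_H(W^\chi)\ge(1-t^2/n)\lambda(\chi)\ge\lambda(\chi)-t^2/n$.

(c) By (a) and (b), $\sup_WF_H(W)\le\lambda_n\le\sup_WF_H(W)+t^2/n$, so $\lambda_n\to\sup_WF_H(W)$, which is at least the value $p_{r,\ell}$ of the uniform kernel. It remains to restore surjectivity. We have $m_{\mathrm{rb}}(H;n,r)\le\lambda_n$. Conversely, let $\binom n2\ge r$, take $\chi$ with $\lambda(\chi)=\lambda_n$, and recolor $r$ fixed distinct edges with the colors $1,\dots,r$. The new map is surjective. A given edge of $H$ lands on a given edge of $K_n$ with probability $2/(n(n-1))$, so $\lambda$ changes by at most $2r\ell/(n(n-1))\to0$.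
\end{proof}

Thus $H$ is $r$-rainbow-common exactly when $F_H(W)\le p_{r,\ell}$ for all $r$-color kernels, and a single kernel with $F_H(W)>p_{r,\ell}$ shows that $H$ is $r$-rainbow-uncommon.

The \emph{degrees} of a kernel are $d_i(x)=\mathbb{E}_yW_i(x,y)$, the share of color $i$ at a vertex of type $x$; they satisfy $\sum_id_i(x)=1$. When a leaf of $H$ with neighbor $a$ is averaged out of a term of~\eqref{eq:F}, the factor $W_i$ of its edge becomes $d_i(x_a)$. This is the basic move of the paper.

\begin{example}[Balanced kernels]\label{ex:balanced}
Suppose $d_i(x)=1/r$ for all $i$ and $x$. If $H$ is a forest, averaging out one leaf after another shows that each term of~\eqref{eq:F} equals $r^{-\ell}$, so $F_H(W)=p_{r,\ell}$. For graphs with cycles this fails. Let $r=3$, let $\Omega=\mathbb{Z}_2^2$ be uniform, use the three nonzero elements as colors, give a pair of types $x\ne y$ the color $x+y$, and give a pair of equal types a uniformly random color. Every degree is $\frac14+\frac1{12}=\frac13$. A triangle has three distinct types with probability $\frac34\cdot\frac24=\frac38$ and is then rainbow, so $F_{K_3}(W)\ge\frac38>\frac29=p_{3,3}$.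
\end{example}

\begin{example}[Stars and matchings]\label{ex:stars}
Maclaurin's inequality says that for $\beta_1,\dots,\beta_r\ge0$ the average of $\beta_{i_1}\cdots\beta_{i_\ell}$ over $\ell$-tuples of distinct indices is at most the $\ell$-th power of the mean of the $\beta_i$. If $\sum_i\beta_i=1$, the sum over the $(r)_\ell$ such tuples is therefore at most $p_{r,\ell}$. If $H$ is a star, averaging out the leaves turns~\eqref{eq:F} into the expectation of this sum with $\beta_i=d_i(x)$, where $x$ is the type of the center. If $H$ is a matching, the factors in~\eqref{eq:F} are independent and $F_H(W)$ is this sum with $\beta_i=\mathbb{E}d_i$. So stars and matchings, with or without isolated vertices, are rainbow-common.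
\end{example}

We measure the distance of a kernel from being balanced by
\[
u_i=d_i-\frac1r,\qquad \alpha_i=\mathbb{E}u_i,\qquad \delta=\sum_i\mathbb{E}u_i^2,\qquad \delta_0=\sum_i\alpha_i^2 .
\]
Then $0\le\delta_0\le\delta$ by the Cauchy--Schwarz inequality. Since $\sum_iu_i(x)=0$ and hence $\sum_i\alpha_i=0$, expanding the squares gives
\begin{equation}\label{eq:squares}
\sum_id_i(x)^2=\frac1r+\sum_iu_i(x)^2,\qquad \sum_i\mathbb{E}d_i^2=\frac1r+\delta,\qquad \sum_i(\mathbb{E}d_i)^2=\frac1r+\delta_0 .
\end{equation}
The last two sums are the probabilities that two adjacent edges, respectively two disjoint edges, have the same color. So imbalance raises the chance of a collision by $\delta$ for every adjacent pair of edges of $H$ and by $\delta_0$ for every disjoint pair. A kernel that beats the random coloring on a forest must recover these losses through correlations among three or more edges.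

\section{A coloring with many rainbow spiders}\label{sec:spider}

\subsection{The construction}

In a random coloring, each of the $\binom{2m}2$ pairs of edges of $T_m$ may collide. We want one favorable event to rule out many collisions at once. The middle vertex $y_k$ lies on both edges of its leg. If the colors of both edges are governed by the type of $y_k$, then the single event that $y_1,\dots,y_m$ have distinct types makes the inner edges $cy_k$ rainbow and also the outer edges $y_kz_k$. To keep inner and outer edges from colliding with each other we use two disjoint palettes, and to tell the two kinds of edges apart we reserve a special type for the center. One obstacle remains: a kernel is symmetric, so an outer edge cannot know which of its ends is $y_k$. It can still take the color of the correct end half of the time.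

Fix integers $R\ge m\ge1$ and take the $2R$ colors $A_1,\dots,A_R,B_1,\dots,B_R$. A vertex is a \emph{hub} with probability $q=\frac1{2m+1}$, and \emph{ordinary of type $i$} with probability $(1-q)/R$ for each $i\in[R]$. The kernel $W$ colors an edge according to its ends:
\begin{itemize}
\item hub and ordinary of type $i$: color $A_i$;
\item ordinary of types $i$ and $j$: color $B_i$ or $B_j$ with probability $\frac12$ each (so $B_i$ if $i=j$);
\item two hubs: color $A_1$ (this choice plays no role).
\end{itemize}
This kernel is far from balanced: at an ordinary vertex of type $i$, the color $B_i$ has degree more than $(1-q)/2$. We count only the \emph{good placements} of $T_m$, those in which $c$ is a hub and the other $2m$ vertices are ordinary. In a good placement no vertex of $T_m$ lies on two $B$-colored edges, so this imbalance does no harm. The probability $q(1-q)^{2m}$ of a good placement is maximized by our choice of $q$.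

\begin{example}[The case $m=R=2$]\label{ex:two}
Here $T_2$ is the path $z_1y_1cy_2z_2$, there are four colors, and $p_{4,4}=4!/4^4=\frac3{32}$. Given a good placement, the inner edges have distinct colors when $y_1,y_2$ have distinct types, which has probability $\frac12$. Say $y_k$ has type $k$. The edge $y_1z_1$ has color $B_1$ surely if $z_1$ has type $1$ and with probability $\frac12$ if $z_1$ has type $2$, so with probability $\frac34$ in all. Independently, $y_2z_2$ has color $B_2$ with probability $\frac34$. The outer edges differ with probability $\frac9{16}+\frac1{16}=\frac58$, rather than the $\frac12$ of two independent uniform colors. So $T_2$ is rainbow with conditional probability $\frac5{16}$, a gain of a factor $\frac{10}3$ over $p_{4,4}$. The price is the probability $\frac15(\frac45)^4<\frac1{12}$ of a good placement, so for $m=2$ this count proves nothing. As $m$ grows with $R=m$, the price is of order $1/m$, while the gain grows exponentially.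
\end{example}

\begin{lemma}\label{lem:gain}
Let $R\ge m\ge 1$, let $W$ be the kernel above, and put
\[
\theta=2^{-m}\sum_{k=0}^m\binom mk\prod_{i=m-k}^{m-1}\Bigl(1-\frac iR\Bigr),\qquad
G=\theta\Big/\prod_{i=0}^{m-1}\Bigl(1-\frac{i+1/2}R\Bigr).
\]
Then $F_{T_m}(W)>\dfrac{G}{e(2m+1)}\,p_{2R,2m}$.
\end{lemma}

\begin{proof}
A placement is good with probability
\[
q(1-q)^{2m}=\frac1{2m+1}\Bigl(1+\frac1{2m}\Bigr)^{-2m}>\frac1{e(2m+1)}.
\]
Given a good placement, the types of the $y_k$ and $z_k$ are independent and uniform in $[R]$. The inner edge $cy_k$ has color $A_i$, where $i$ is the type of $y_k$, so the inner edges are rainbow exactly when the $y_k$ have distinct types, which has probability $(R)_m/R^m$.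

Condition further on the types of the $y_k$, assumed distinct. The color of $y_kz_k$ can be generated by a fair coin: on heads the edge takes the color $B_i$ of the type of $y_k$; on tails it takes the color $B_j$ of the type of $z_k$, which is uniform among $B_1,\dots,B_R$, and we call the leg \emph{free}. The coins and the types of the $z_k$ are independent over the legs. If exactly $k$ legs are free, which has probability $2^{-m}\binom mk$, then the other $m-k$ outer edges have distinct colors automatically. The free ones must avoid these colors and one another; taking them in turn, there are $m-k,\ m-k+1,\dots,m-1$ forbidden colors. So the outer edges are rainbow with conditional probability $\theta$. The two palettes are disjoint, hence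
\[
F_{T_m}(W)>\frac1{e(2m+1)}\cdot\frac{(R)_m}{R^m}\,\theta .
\]
To compare with the random coloring, group the factors of $(2R)_{2m}$ in pairs $(2R-2i)(2R-2i-1)$, $0\le i<m$, and divide each pair by $(2R)^2$:
\[
p_{2R,2m}=\prod_{i=0}^{m-1}\Bigl(1-\frac iR\Bigr)\Bigl(1-\frac{i+1/2}R\Bigr)=\frac{(R)_m}{R^m}\prod_{i=0}^{m-1}\Bigl(1-\frac{i+1/2}R\Bigr).
\]
The factor $(R)_m/R^m$ cancels in the ratio.
\end{proof}

\subsection{As many colors as edges}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $R=m$. Then $\prod_{i=m-k}^{m-1}(1-\frac im)=k!/m^k$ and $\prod_{i=0}^{m-1}(1-\frac{i+1/2}m)=(2m-1)!!/(2m)^m$, where $(2m-1)!!=1\cdot3\cdots(2m-1)$. Since $\binom mk k!=(m)_k$,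
\[
G=a_mQ_m,\qquad a_m=\frac{m^m}{(2m-1)!!},\qquad Q_m=\sum_{k=0}^m\frac{(m)_k}{m^k}.
\]
By Lemmas~\ref{lem:gain} and~\ref{lem:kernels}(c) it suffices to show that $b_m=a_mQ_m/(e(2m+1))>1$ for $m\ge10$. We use induction on $m$.

For $m=10$ we have $19!!=654\,729\,075$ and $15\cdot19!!=9\,820\,936\,125<10^{10}$, so $a_{10}>15$. The terms $k=0,\dots,4$ give $Q_{10}>1+1+0.9+0.72+0.504>4.1$. Hence $a_{10}Q_{10}>61.5>57.1>21e$, that is, $b_{10}>1$.

For the inductive step, each term $(m)_k/m^k=\prod_{i<k}(1-\frac im)$ is nondecreasing in $m$, and $Q_{m+1}$ has one more term than $Q_m$, so $Q_{m+1}\ge Q_m$. Since $(1+\frac1m)^m$ increases with $m$ and $1.1^{10}>2.5$, for $m\ge10$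
\[
\frac{a_{m+1}}{a_m}=\frac{m+1}{2m+1}\Bigl(1+\frac1m\Bigr)^m>\frac12\cdot2.5=1.25,
\qquad
\frac{b_{m+1}}{b_m}>1.25\cdot\frac{2m+1}{2m+3}\ge1.25\cdot\frac{21}{23}>1 .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:split}
The ratio $a_{m+1}/a_m$ tends to $e/2>1$, which is the exponential gain. It comes from the correlation along the legs and not from the splitting of the palette. Indeed, if edges between ordinary vertices were colored uniformly from $B_1,\dots,B_m$, then $\theta$ would be replaced by $m!/m^m$ and $G$ by $2^m m!/(2m-1)!!=\prod_{j=1}^m\frac{2j}{2j-1}<\prod_{j=1}^m\frac{2j+1}{2j-1}=2m+1$, which is less than the price $e(2m+1)$.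
\end{remark}

\subsection{More colors}

For $R>m$ the sum $\theta$ has no closed form. About half of the legs are free, so we expect $\theta$ to be at least its product for $k\approx m/2$. Convexity makes this exact.

\begin{proof}[Proof of Theorem~\ref{thm:range}]
Let $r$ be in the stated range, let $R=\lfloor r/2\rfloor\ge m$ and $h=\lfloor m/2\rfloor$. We use the kernel of Lemma~\ref{lem:gain}; if $r$ is odd, the extra color gets the function $0$.

For $0\le k\le m$ put $g(k)=\sum_{i=m-k}^{m-1}\ln(1-\frac iR)$, which is finite because $m-1<R$. The increments $g(k+1)-g(k)=\ln(1-\frac{m-k-1}R)$ are at most $0$ and nondecreasing in $k$. So the piecewise linear extension of $g$ to $[0,m]$ is nonincreasing and convex. Now $\theta=\mathbb{E}\,e^{g(K)}$ with $K$ binomial with parameters $m$ and $\frac12$, and Jensen's inequality, applied to the exponential and then to $g$, gives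
\[
\theta\ge e^{\mathbb{E}g(K)}\ge e^{g(m/2)}\ge e^{g(\lceil m/2\rceil)}=\prod_{i=h}^{m-1}\Bigl(1-\frac iR\Bigr).
\]
In $G$, pair each of these factors with the smaller factor $1-\frac{i+1/2}R$ of the denominator, and use $(1-x)^{-1}\ge e^x$ for the unpaired factors $i<h$:
\[
G\ge\prod_{i=h}^{m-1}\frac{1-i/R}{1-(i+\frac12)/R}\ \prod_{i=0}^{h-1}\Bigl(1-\frac{i+\frac12}R\Bigr)^{-1}\ge\exp\Bigl(\sum_{i=0}^{h-1}\frac{i+\frac12}R\Bigr)=\exp\Bigl(\frac{h^2}{2R}\Bigr).
\]
Since $2R\le r\le h^2/(1+2\ln(2m+1))$, we get $G\ge e(2m+1)^2$.

It remains to account for the unused color. If $r=2R+1$, then $(r)_{2m}/(r-1)_{2m}=r/(r-2m)$, so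
\[
\frac{p_{r,2m}}{p_{2R,2m}}=\frac r{r-2m}\Bigl(1-\frac1r\Bigr)^{2m}\le\frac{r}{r-2m}\le2m+1,
\]
the last inequality being equivalent to $r\ge2m+1$. If $r=2R$ the ratio is $1$. In both cases Lemma~\ref{lem:gain} gives $F_{T_m}(W)>\frac G{e(2m+1)^2}\,p_{r,2m}\ge p_{r,2m}$, and Lemma~\ref{lem:kernels}(c) finishes the proof.
\end{proof}

\section{The path with three edges}\label{sec:path}

The path $P_4$ is the smallest forest that is not a disjoint union of stars. For it $F_H(W)$ can be computed exactly: the losses from pairs of edges appear as in~\eqref{eq:squares}, and there is a single term involving all three edges, which must be shown to be smaller.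

\begin{proof}[Proof of Theorem~\ref{thm:path}]
Let $r\ge3$ and let $W$ be any $r$-color kernel. Let $y,z$ be the types of the two inner vertices and $j$ the color of the middle edge. Averaging out the two leaves,
\[
F_{P_4}(W)=\mathbb{E}\sum_jW_j(y,z)\sum_{i\ne k;\ i,k\ne j}d_i(y)d_k(z).
\]
The inner sum runs over all $i,k\ne j$ except the pairs $i=k$, so it equals
\[
(1-d_j(y))(1-d_j(z))-\sum_{i\ne j}d_i(y)d_i(z)=1-d_j(y)-d_j(z)+2d_j(y)d_j(z)-\sum_id_i(y)d_i(z).
\]
Multiply by $W_j(y,z)$, sum over $j$ and take expectations, using $\sum_jW_j=1$ and $\mathbb{E}_zW_j(y,z)=d_j(y)$: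
\[
F_{P_4}(W)=1-2\sum_j\mathbb{E}d_j^2-\sum_j(\mathbb{E}d_j)^2+2\sum_j\mathbb{E}\,W_j(y,z)d_j(y)d_j(z).
\]
In the last sum substitute $d_j=\frac1r+u_j$. Each of the two cross terms is $\frac1r\sum_j\mathbb{E}d_ju_j=\frac1r\sum_j\mathbb{E}u_j^2=\delta/r$, so the sum equals $\frac1{r^2}+\frac{2\delta}r+X$ with $X=\sum_j\mathbb{E}\,W_j(y,z)u_j(y)u_j(z)$. With~\eqref{eq:squares} and $p_{r,3}=1-\frac3r+\frac2{r^2}$ we obtain
\begin{equation}\label{eq:P4}
F_{P_4}(W)-p_{r,3}=-\Bigl(2-\frac4r\Bigr)\delta-\delta_0+2X .
\end{equation}

To bound $X$, note that $(W_j(y,z))_j$ is a probability vector, so $X\le\mathbb{E}\max_ju_j(y)u_j(z)$. Regard $u(x)=(u_1(x),\dots,u_r(x))$ as a vector in $\mathbb{R}^r$. The bound $u_j(y)u_j(z)\le|u(y)||u(z)|$ gives only $2X\le2\delta$, which is too weak for~\eqref{eq:P4}. A reflection saves a factor of about $2$. For a unit vector $g$ the map $J=I-2gg^T$ is orthogonal, and $\langle a,Jb\rangle=\langle a,b\rangle-2\langle a,g\rangle\langle b,g\rangle$, so for all vectors $a,b$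
\[
\langle a,g\rangle\langle b,g\rangle=\tfrac12\bigl(\langle a,b\rangle-\langle a,Jb\rangle\bigr)\le\tfrac12\bigl(\langle a,b\rangle+|a||b|\bigr).
\]
Let $\varepsilon_j$ be the $j$-th standard basis vector and $\mathbf{1}$ the all-ones vector. Because the coordinates of $u(x)$ sum to zero, $u_j(x)=\langle u(x),\varepsilon_j-\frac1r\mathbf{1}\rangle$, and $|\varepsilon_j-\frac1r\mathbf{1}|^2=1-\frac1r$. Applying the inequality to the unit vector in this direction gives a bound that does not depend on $j$. Since $y$ and $z$ are independent, $\mathbb{E}\langle u(y),u(z)\rangle=\delta_0$ and $\mathbb{E}|u(y)||u(z)|=(\mathbb{E}|u|)^2\le\delta$. Therefore $2X\le(1-\frac1r)(\delta_0+\delta)$, and~\eqref{eq:P4} yields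
\[
F_{P_4}(W)-p_{r,3}\le-\Bigl(1-\frac3r\Bigr)\delta-\frac1r\,\delta_0\le0 .
\]
(With $g=\varepsilon_j$ the coefficient of $\delta$ would be $-(1-\frac4r)$; the shorter vector is what covers $r=3$.) By Lemma~\ref{lem:kernels}(c), $P_4$ is rainbow-common.

Star forests are rainbow-common by fact~(ii), and $P_4$ is not one. Rainbow-common graphs are forests by fact~(i), and $T_{10}$ is a forest that is not rainbow-common by Theorem~\ref{thm:main}.
\end{proof}

\section{Forests with many colors}\label{sec:large}

For a general forest we cannot hope to prove $F_H(W)\le p_{r,\ell}$ by an argument valid for all $r$, as the spiders show. The proof of Theorem~\ref{thm:large} has two parts. First, when $r$ is large an optimal coloring has no large degree $d_i(x)$. Second, for kernels with small degrees the analogues of the term $X$ in~\eqref{eq:P4} are much smaller than the loss $\delta$. Throughout the section put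
\[
\Gamma=t\ell^2,\qquad \rho=2\sqrt{\Gamma/r}.
\]
The condition $r\ge r_0(H)$ is equivalent to $\ell!\,4^\ell\rho\le1$; in particular it gives $\rho\le1$ and $r\ge\ell$.

\subsection{Optimal colorings have small degrees}

When $r$ is large, almost all copies of $H$ are rainbow in an optimal coloring. This is a statement about an average over vertices, and we need a bound at every vertex. A cloning argument supplies it: a vertex lying in few rainbow copies could be replaced by a clone of a better one.

\begin{lemma}\label{lem:degrees}
Let $H$ have a vertex $v_0$ of degree at least $2$, and let $r\ge\ell$. For all sufficiently large $n$, if $\chi:E(K_n)\to[r]$ satisfies $\lambda(\chi)=\lambda_n$, then the degrees of $W^\chi$ satisfy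
\begin{equation}\label{eq:small}
\sum_id_i(x)^2\le\frac\Gamma r\qquad\text{for all }x.
\end{equation}
\end{lemma}

\begin{proof}
Let $\varphi$ be a uniformly random injection and put $s(x)=\sum_{v\in V(H)}\Pr(\varphi\text{ rainbow}\mid\varphi(v)=x)$ for $x\in[n]$. The average of $s$ over $[n]$ is $t\lambda_n$. There are $(n-1)_{t-1}$ injections with $\varphi(v)=x$, and these sets are disjoint for different $v$, so $N(x)=(n-1)_{t-1}s(x)$ is the number of rainbow injections whose image contains $x$.

\emph{Lower bound on $s$.} Let $x\ne y$ and recolor $xz$ with $\chi(yz)$ for all $z\ne x,y$. Injections avoiding $x$ are unaffected. Replacing $y$ by $x$ is a bijection from the formerly rainbow injections using $y$ but not $x$ to the now rainbow injections using $x$ but not $y$. At most $t(t-1)(n-2)_{t-2}$ injections use both. So we lose at most $N(x)$ rainbow injections and gain at least $N(y)-t(t-1)(n-2)_{t-2}$. By optimality the gain is at most the loss; this is where it matters that $\lambda_n$ is a maximum over all maps, as recoloring may destroy surjectivity. Dividing by $(n-1)_{t-1}=(n-1)(n-2)_{t-2}$ gives $s(y)-s(x)\le t^2/(n-1)$.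 Choose $y$ with $s(y)\ge t\lambda_n$, and recall $\lambda_n\ge p_{r,\ell}$ from Lemma~\ref{lem:kernels}(a). A union bound over pairs of edges in the random coloring gives $1-p_{r,\ell}\le\binom\ell2/r\le\ell^2/(2r)$. Hence for all $x$
\[
t-s(x)\le t(1-p_{r,\ell})+\frac{t^2}{n-1}\le\frac\Gamma{2r}+\frac{t^2}{n-1}.
\]

\emph{Upper bound on $s$.} Let $D_i$ be the number of edges of color $i$ at $x$. Fix two edges of $H$ at $v_0$. Given $\varphi(v_0)=x$, they land on a uniformly random ordered pair of distinct edges at $x$, and $\varphi$ is not rainbow if these have the same color. Bounding the other $t-1$ terms of $s(x)$ by $1$,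
\[
\sum_i\frac{D_i(D_i-1)}{(n-1)(n-2)}\le t-s(x).
\]

In $W^\chi$ we have $d_i(x)=(D_i+\frac1r)/n$ and $\sum_iD_i=n-1$. Since $r\ge\ell\ge2$,
\[
\sum_id_i(x)^2=\frac1{n^2}\Bigl(\sum_iD_i(D_i-1)+\Bigl(1+\frac2r\Bigr)(n-1)+\frac1r\Bigr)\le\frac\Gamma{2r}+\frac{t^2+2}n,
\]
which is at most $\Gamma/r$ once $n\ge2r(t^2+2)/\Gamma$.
\end{proof}

\subsection{Expansion around the uniform kernel}

The constraint that $\sigma$ be injective in~\eqref{eq:F} ties all the colors together. Inclusion--exclusion trades it for constraints that certain edges have equal colors, under which the color sums over different groups of edges are unrestricted. This is M\"obius inversion in the partition lattice (Rota; Stanley~\cite[Ch.~3]{Stanley}). For a partition $\pi$ of $E(H)$ with $|\pi|$ blocks let $\mu(\pi)=\prod_{C\in\pi}(-1)^{|C|-1}(|C|-1)!$. Then for every $\sigma:E(H)\to[r]$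
\begin{equation}\label{eq:mobius}
\mathbf{1}[\sigma\text{ injective}]=\sum_\pi\mu(\pi)\,\mathbf{1}[\sigma\text{ is constant on each block of }\pi],\qquad\sum_\pi|\mu(\pi)|=\ell!.
\end{equation}
To see this directly, note that $|\mu(\pi)|$ is the number of permutations of $E(H)$ whose cycles are the blocks of $\pi$, and the sign of $\mu(\pi)$ is their common sign. This gives the second identity, and shows that the right side of the first is the sum of the signs over the group of permutations $\tau$ with $\sigma\circ\tau=\sigma$. If $\sigma$ is injective the group is trivial and the sum is $1$; otherwise it contains a transposition, half of its elements are odd, and the sum is $0$.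

Let $U_i=W_i-\frac1r$, so that $\sum_iU_i\equiv0$, $\mathbb{E}_yU_i(x,y)=u_i(x)$ and $\mathbb{E}U_i=\alpha_i$. Call a set $S\subseteq E(H)$ \emph{$\pi$-admissible} if it is nonempty and meets no block of $\pi$ in exactly one edge. For such $S$, let $\pi_S$ be the set of blocks meeting $S$, write $C(f)$ for the block containing $f$, and put
\[
T(\pi,S)=\sum_{i:\pi_S\to[r]}\mathbb{E}\prod_{f\in S}U_{i(C(f))}(x_f),\qquad
a(\pi,S)=\sum_{C\notin\pi_S}(|C|-1)+\sum_{C\in\pi_S}|C\setminus S|\ \ge0 .
\]

\begin{lemma}\label{lem:expansion}
For every graph $H$ and every $r$-color kernel $W$,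
\[
F_H(W)-p_{r,\ell}=\sum_\pi\mu(\pi)\sum_{S\ \pi\text{-admissible}}r^{-a(\pi,S)}\,T(\pi,S).
\]
If $|S|=2$, then $T(\pi,S)=\delta$ when the two edges are adjacent and $T(\pi,S)=\delta_0$ when they are disjoint, and $a(\pi,S)=0$ exactly when $S$ is the only block of $\pi$ with more than one edge.
\end{lemma}

\begin{proof}
By~\eqref{eq:F} and~\eqref{eq:mobius}, $F_H(W)=\sum_\pi\mu(\pi)\sum_{i:\pi\to[r]}\mathbb{E}\prod_fW_{i(C(f))}(x_f)$. Substitute $W=\frac1r+U$ and expand the product over the set $S$ of edges at which $U$ is chosen. Each edge outside $S$ contributes $1/r$, and the color of each block disjoint from $S$ is summed freely and contributes $r$; together these give $r^{-a(\pi,S)}$. If a block meets $S$ in exactly one edge, the sum over its color vanishes because $\sum_iU_i\equiv0$. The terms $S=\emptyset$ do not depend on $W$ and are the only terms for the uniform kernel, so they add up to $p_{r,\ell}$.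

An admissible set of two edges lies in one block. If the edges share the vertex $w$, averaging over their other ends gives $\sum_i\mathbb{E}u_i(x_w)^2=\delta$; if they are disjoint, independence gives $\sum_i\alpha_i^2=\delta_0$. Finally, $a(\pi,S)=0$ means that the block containing $S$ equals $S$ and all other blocks are singletons.
\end{proof}

For $P_4$ the three partitions into a pair and a singleton have $\mu=-1$ and contribute $-2\delta-\delta_0$. The one-block partition has $\mu=2$ and contributes $2\bigl((2\delta+\delta_0)/r+T\bigr)$, where $T=X-\delta_0/r$ is the term $S=E(P_4)$. The total is~\eqref{eq:P4}.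

\subsection{Terms with three or more edges}

Assume~\eqref{eq:small}. Then $d_i\le\rho/2$, and by~\eqref{eq:squares} also $\sum_iu_i(x)^2\le\Gamma/r=\rho^2/4$. Moreover $1/r\le\sqrt{\Gamma/r}=\rho/2$. Put $V_i=W_i+\frac1r$ and $v_i(x)=\mathbb{E}_yV_i(x,y)=d_i(x)+\frac1r$. If $\rho\le1$, then
\begin{equation}\label{eq:bounds}
|U_i|\le V_i,\qquad v_i\le\rho,\qquad\sum_iv_i=2,\qquad|\alpha_i|\le\rho,\qquad\delta_0\le\delta\le\rho,\qquad\frac1r\le\rho.
\end{equation}
We must bound $T(\pi,S)$ not merely by something small but by a small multiple of $\delta$. For the term $T$ of $P_4$ this is short: average out the two leaves and use $|ab|\le\frac12(a^2+b^2)$ and symmetry,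
\[
|T|=\Bigl|\sum_j\mathbb{E}\,u_j(y)U_j(y,z)u_j(z)\Bigr|\le\sum_j\mathbb{E}\,u_j(y)^2V_j(y,z)=\sum_j\mathbb{E}\,u_j(y)^2v_j(y)\le\rho\delta .
\]
Two leaves produce the factor $\delta$, and a remaining edge produces the factor $\rho$. In general there is a new difficulty: there is one color sum for each block, and a sum of $r$ terms bounded crudely costs a factor $r$. The square $u^2$ pays for one of these sums. Each other sum is paid for by one reserved edge of its block through $\sum_iv_i=2$, and the edges must be removed in an order compatible with both uses.

\begin{lemma}\label{lem:higher}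
Let $H$ be a forest, let $\rho\le1$ and let $W$ satisfy~\eqref{eq:small}. If $S$ is $\pi$-admissible and $|S|\ge3$, then $|T(\pi,S)|\le2^\ell\rho\delta$.
\end{lemma}

\begin{proof}
Let $k=|\pi_S|$; admissibility gives $|S|\ge2k$. Write $i(f)=i(C(f))$, and view $S$ as a forest on the vertex set $V(H)$.

\emph{Case 1: $S$ is a matching.} The factors are independent, so $T(\pi,S)=\prod_{C\in\pi_S}\sum_i\alpha_i^{|C\cap S|}$. A factor with exponent $s\ge2$ is at most $\rho^{s-2}\delta_0$ in absolute value. If $k=1$ then $s\ge3$ and $|T(\pi,S)|\le\rho\delta$. If $k\ge2$ then each factor is at most $\delta_0\le 1$ in absolute value, and $|T(\pi,S)|\le\delta_0^2\le\rho\delta$.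

\emph{Case 2: some component of $S$ has at least two edges.} This component is a tree with at least three vertices, so it has two leaves $w,w'$, and their neighbors $a,a'$ are not leaves. Hence the edges $f=aw$ and $f'=a'w'$ are distinct and $a,a'\notin\{w,w'\}$, though possibly $a=a'$. Let $S'=S\setminus\{f,f'\}$. Averaging over $x_w$ and $x_{w'}$,
\[
\Bigl|\mathbb{E}\prod_{g\in S}U_{i(g)}(x_g)\Bigr|=\Bigl|\mathbb{E}\,u_{i(f)}(x_a)\,u_{i(f')}(x_{a'})\prod_{g\in S'}U_{i(g)}(x_g)\Bigr|
\le\tfrac12\,\mathbb{E}\bigl(u_{i(f)}(x_a)^2+u_{i(f')}(x_{a'})^2\bigr)\prod_{g\in S'}V_{i(g)}(x_g).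
\]
So $|T(\pi,S)|\le\frac12(Y+Y')$, where
\[
Y=\sum_{i:\pi_S\to[r]}\mathbb{E}\,u_{i(f)}(x_a)^2\prod_{g\in S'}V_{i(g)}(x_g)
\]
and $Y'$ is the same expression with $f',a'$ in place of $f,a$. The roles are interchangeable, so it suffices to bound $Y$.

Root the component of the forest $S'$ containing $a$ at $a$ (it may be the single vertex $a$), and root the other components anywhere. List the edges of $S'$ by nonincreasing distance from the root of their component, and remove them in this order. When an edge $g$ is removed, all edges below it are gone, so its endpoint farther from the root lies in no remaining edge, and this endpoint is not $a$. Averaging over its type turns $V_{i(g)}(x_g)$ into $v_{i(g)}$ evaluated at the other endpoint and affects no other factor.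

Let $C_0=C(f)$. Every block $C\in\pi_S\setminus\{C_0\}$ still meets $S'$, because $|C\cap S|\ge2$ and $f\notin C$. Call the last edge of $C\cap S'$ in the list \emph{reserved}; there are $k-1$ reserved edges. All factors are nonnegative, so they may be bounded one at a time. When an unreserved edge is removed, bound $v_{i(g)}$ by the constant $\rho$. When the reserved edge of $C$ is removed, the other edges of $C\cap S'$ have already been replaced by constants, so the color $i(C)$ occurs only in $v_{i(C)}$, and summing over it gives $2$. At the end only $\sum_{i}\mathbb{E}u_i(x_a)^2=\delta$ is left, the sum being over the color of $C_0$. There are $|S|-2-(k-1)$ unreserved edges, so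
\[
Y\le2^{k-1}\rho^{\,|S|-k-1}\delta .
\]
The exponent of $\rho$ is at least $1$: for $k=1$ it is $|S|-2\ge1$, and for $k\ge2$ it is at least $k-1\ge1$. Since $\rho\le1$ and $k\le\ell$, we get $Y\le2^\ell\rho\delta$.
\end{proof}

The hypothesis that $H$ is a forest enters only here, to find leaves and to order the edges. It cannot be dropped: the kernel of Example~\ref{ex:balanced} has $\delta=0$, yet $F_{K_3}(W)>p_{3,3}$, so there the term $S=E(K_3)$ is not bounded by any multiple of $\delta$.

\subsection{Conclusion}

\begin{proposition}\label{prop:claim}
Let $H$ be a forest with two adjacent edges, let $r\ge r_0(H)$, and let $W$ satisfy~\eqref{eq:small}. Then $F_H(W)\le p_{r,\ell}$.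
\end{proposition}

\begin{proof}
Sort the partitions in Lemma~\ref{lem:expansion} into three kinds. The partition into singletons has no admissible set. A partition whose only nonsingleton block is a pair has $\mu=-1$ and one admissible set, the pair itself, with $a=0$; it contributes $-\delta$ or $-\delta_0$. If $N\ge1$ is the number of adjacent pairs of edges of $H$, these partitions contribute at most $-N\delta$ in total. For any other partition, an admissible set with $|S|=2$ has $a(\pi,S)\ge1$, so its term lies between $0$ and $\delta/r\le\rho\delta$, and a term with $|S|\ge3$ is at most $2^\ell\rho\delta$ in absolute value by Lemma~\ref{lem:higher}. There are at most $2^\ell$ sets $S$, so the inner sum is at most $4^\ell\rho\delta$ in absolute value. Using $\sum_\pi|\mu(\pi)|=\ell!$ and $\ell!\,4^\ell\rho\le1$,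
\[
F_H(W)-p_{r,\ell}\le-N\delta+\ell!\,4^\ell\rho\,\delta\le0 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
If no two edges of $H$ are adjacent, then $H$ is a matching together with isolated vertices and is rainbow-common by Example~\ref{ex:stars} (this is also a case of fact~(ii)). Otherwise let $r\ge r_0(H)$, let $n$ be large and let $\chi$ attain $\lambda_n$. By Lemma~\ref{lem:degrees} the kernel $W^\chi$ satisfies~\eqref{eq:small}, so Lemma~\ref{lem:kernels}(b) and Proposition~\ref{prop:claim} give $\lambda_n\le F_H(W^\chi)+t^2/n\le p_{r,\ell}+t^2/n$. Letting $n\to\infty$ and using Lemma~\ref{lem:kernels}(c), we get $m_{\mathrm{rb}}(H;r)=p_{r,\ell}$.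

So a forest is $r$-rainbow-common for all large $r$, while by fact~(i) a graph with a cycle is $r$-rainbow-common for no $r\ge\ell$. This is the stated equivalence.

Finally, let $r_m$ be the integer part of $\lfloor m/2\rfloor^2/(1+2\ln(2m+1))$. It has order $\ell^2/\log\ell$ for $\ell=2m$, so $r_m/(2m)\to\infty$. For large $m$ we have $r_m\ge2m$, and Theorem~\ref{thm:range} shows that the forest $T_m$ with $\ell=2m$ edges is $r_m$-rainbow-uncommon. Any linear function of $\ell$ is smaller than $r_m$ for large $m$, so it cannot serve as the threshold.
\end{proof}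

\begin{thebibliography}{9}

\bibitem{BBC}
Blake Bates, Zhanar Berikkyzy, Nick Chiem, Gabriel Elvin, Risa Fines, Maja Lie, Hanna Mikul\'as, Isaac Reiter, Kevin Zhou,
\emph{Bounds for Rainbow-uncommon Graphs}, arXiv:2403.04055 (2024).

\bibitem{Stanley}
Stanley, \emph{Enumerative Combinatorics} I.

\end{thebibliography}
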